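\title{The number of integer matrices with non-generic Galois group}

\begin{abstract}
Let $M_n(T)$ be the number of $n\times n$ integer matrices with entries bounded by $T$ in absolute value whose characteristic polynomial has Galois group different from $S_n$, and let $R_{n,1}(T)$ be the number of those that have an integer eigenvalue. Anderson and O'Dorney conjectured that $M_n(T)\asymp T^{n^2-n+1}\log T$, the order of magnitude of $R_{n,1}(T)$. We prove this for every $n\ge 2$, in the stronger form $M_n(T)\sim R_{n,1}(T)$. The difference $M_n(T)-R_{n,1}(T)$ is smaller than the main term by a power of $T$ when $n\ne 4$, and it has exact order $T^{13}$ when $n=4$. The proof combines a bound, uniform in $f$, for the number of regular matrices with a given characteristic polynomial $f$ with a count of polynomials with small Galois group whose roots are bounded by $T$.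
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Fix $n\ge2$. For a matrix or a vector $A$ let $|A|$ be the largest absolute value of an entry, and for a square matrix let $\chi_A(x)=\det(xI-A)$. The Galois group of a monic polynomial $f\in\mathbb{Z}[x]$ of degree $n$ is the Galois group of its splitting field over $\mathbb{Q}$. It acts faithfully on the roots, so its order is at most $n!$, with equality exactly when it is the full symmetric group $S_n$. For $T\ge2$ put
\begin{align*}
M_n(T)&=\#\{A\in\operatorname{Mat}_n(\mathbb{Z}) : |A|\le T,\ \chi_A \text{ has Galois group}\ne S_n\},\\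
R_{n,1}(T)&=\#\{A\in\operatorname{Mat}_n(\mathbb{Z}) : |A|\le T,\ A\text{ has an integer eigenvalue}\}.
\end{align*}
If $\chi_A$ is a product of factors of degrees $k$ and $n-k$ with $0<k<n$, its Galois group has order at most $k!\,(n-k)!<n!$. Hence $R_{n,1}(T)\le M_n(T)$. It is known that
\begin{equation}\label{eq:R}
R_{n,1}(T)\asymp_n T^{n^2-n+1}\log T
\end{equation}
and that $M_n(T)\ll T^{n^2-1/2}\log T$. In the van der Waerden--Bhargava setting, where one counts integer polynomials of bounded height with non-generic Galois group, the main term comes from the polynomials with a rational root. Anderson and O'Dorney \cite{AO} conjecture, by analogy, that the dominant contribution to $M_n(T)$ comprises the matrices with an integer eigenvalue, that is,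
\[
M_n(T)\asymp_n T^{n^2-n+1}\log T\qquad(T\to\infty).
\]
We prove the conjecture for every $n\ge2$.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $\varepsilon>0$. As $T\to\infty$:
\begin{itemize}
\item $M_2(T)=R_{2,1}(T)$;
\item $M_3(T)=R_{3,1}(T)+O(T^{6+\varepsilon})$;
\item $R_{4,1}(T)+c\,T^{13}\le M_4(T)\le R_{4,1}(T)+C\,T^{13}$ for constants $c,C>0$ and all large $T$;
\item $M_n(T)=R_{n,1}(T)+O(T^{n^2-n+3/4+\varepsilon})$ for $n\ge5$.
\end{itemize}
Consequently, by \eqref{eq:R}, $M_n(T)\asymp_n T^{n^2-n+1}\log T$ and $M_n(T)\sim R_{n,1}(T)$ for every $n\ge2$.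
\end{theorem}

We take \eqref{eq:R} as given; it enters only in the last sentence of the theorem. The lower bound for $n=4$ is a complement that the conjecture does not need.

\subsection{Which answer to expect}\label{ss:heuristic}

The case $n=2$ is immediate: a reducible monic quadratic has an integer root, and an irreducible one has group $S_2$. For larger $n$ two rough counts, which are not used in the proofs, suggest the answer.

The first explains the shape of \eqref{eq:R}. The matrix $A$ has the eigenvalue $k\in\mathbb{Z}$ exactly when all rows of $A-kI$ are orthogonal to some primitive vector $v\in\mathbb{Z}^n$. The lattice $v^\perp\cap\mathbb{Z}^n$ has rank $n-1$ and covolume about $|v|$, so one expects about $T^{n-1}/|v|$ choices for each row. With about $T$ choices for $k$ this gives $T\cdot T^{n(n-1)}\sum_v|v|^{-n}$, and the sum over $v\in\mathbb{Z}^n$ grows logarithmically.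

The second passes to polynomials. If $|A|\le T$, the eigenvalues of $A$ are $O(T)$, so $\chi_A=x^n+a_1x^{n-1}+\dots+a_n$ lies in the box $a_i\ll T^i$. The box has about $T^{n(n+1)/2}$ points and there are about $T^{n^2}$ matrices, so an average polynomial is the characteristic polynomial of about $T^{n(n-1)/2}$ matrices. If no polynomial takes much more than this share, then a family of $T^{n(n+1)/2-s}$ polynomials accounts for about $T^{n^2-s}$ matrices; we say that the family \emph{saves} $T^s$. Products of a factor of degree $k$ and a factor of degree $n-k$ number about $T^{k(k+1)/2+(n-k)(n-k+1)/2}$ and so save $T^{k(n-k)}$. The smallest saving, $T^{n-1}$, occurs for $k=1$ and matches \eqref{eq:R} up to the logarithm. The conjecture thus predicts that no other source of a small Galois group saves less than $T^{n-1}$.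

One family ties. For $n=4$ the polynomials $(x-k)^4+a(x-k)^2+b$ have Galois group of order dividing $8$, and there are about $T\cdot T^2\cdot T^4=T^{10-3}$ of them in the box. Only the logarithm in \eqref{eq:R} separates them from the main term, and this is the origin of the term $T^{13}$ in Theorem~\ref{thm:main}.

\subsection{Plan of the proof}

We follow the second count, and three things have to be proved.

\emph{No polynomial takes much more than its share.} Section~\ref{sec:fixed} shows that every monic $f$ is the characteristic polynomial of $O(T^{n(n-1)/2+\varepsilon})$ regular matrices, uniformly in $f$. The matrices are sorted into orbits of the stabilizer of $e_1$ in $GL_n(\mathbb{Z})$; the orbits are counted by ideals of $\mathbb{Z}[x]/(f)$, and the points in an orbit by a volume that is controlled by the density of the characteristic polynomial of a random real matrix.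

\emph{The other families save more than $T^{n-1}$.} Reducible polynomials without integer root (Section~\ref{sec:red}) and irreducible ones with imprimitive group (Section~\ref{sec:imprim}) are parametrized directly. The main difficulty is a primitive group other than $S_n$ (Section~\ref{sec:prim}). Congruences modulo the ramified primes give, in the worst case, a saving of exactly $T^{n-1}$, and a sieve in the constant coefficient breaks the tie.

\emph{The tie for $n=4$.} Here the loss $T^\varepsilon$ in the first step cannot be afforded, and Section~\ref{sec:biq} counts the matrices directly, from above and from below. Section~\ref{sec:end} assembles the theorem.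

\section{Notation and standard tools}\label{sec:tools}

Implied constants depend only on $n$ and on the small parameters $\varepsilon,\eta$, unless a further dependence is indicated; $\varepsilon$ may change from line to line. Monic polynomials are written $f=x^n+a_1x^{n-1}+\dots+a_n$. For $X\ge1$ let $\mathcal{P}_n(X)$ be the set of monic $f\in\mathbb{Z}[x]$ of degree $n$ whose complex roots have absolute value at most $X$. Then $|a_i|\le\binom ni X^i$, so $\#\mathcal{P}_n(X)\ll X^{n(n+1)/2}$. Conversely, if $|a_i|\le KX^i$ with $K\ge1$, all roots $z$ satisfy $|z|\le 2KX$, since otherwise $\sum_i|a_i||z|^{-i}<\sum_i2^{-i}<1$. If $|A|\le T$ then $\chi_A\in\mathcal{P}_n(nT)$.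

A matrix $A\in\operatorname{Mat}_n(\mathbb{Q})$ is \emph{regular} if it has a cyclic vector, that is, a vector $x\in\mathbb{Q}^n$ such that $x,Ax,\dots,A^{n-1}x$ is a basis. If $\chi_A$ is irreducible, then $A$ has no proper invariant subspace over $\mathbb{Q}$, so every nonzero vector is cyclic.

\medskip\noindent\emph{Centering.} For $f\in\mathcal{P}_n(X)$ put $\tilde f(x)=n^nf\bigl((x-a_1)/n\bigr)=\sum_ia_in^i(x-a_1)^{n-i}$, with $a_0=1$. Its roots are the numbers $n\alpha+a_1$, where $\alpha$ runs over the roots of $f$, and they have sum $0$. So $\tilde f\in\mathcal{P}_n(2nX)$ has no term of degree $n-1$, it has the same Galois group as $f$ with the same action on the roots, and $f$ is determined by $\tilde f$ and $a_1$, for which there are $O(X)$ choices. If $f=\chi_A$ then $\tilde f=\chi_B$ with $B=nA-(\operatorname{tr}A)I$.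

\medskip\noindent\emph{Elementary counting.} We use four facts.
\begin{itemize}
\item[(T1)] A nonzero polynomial of degree at most $D$ in each of its $N$ variables is nonzero at some point of $\{0,\dots,D\}^N$.
\item[(T2)] An integer $m\ne0$ has $O(|m|^\varepsilon)$ divisors and $O(\log 2|m|)$ prime factors, and $K^{\omega(m)}\ll_{K}|m|^\varepsilon$, where $\omega(m)$ is the number of primes dividing $m$.
\item[(T3)] (Packing.) In a real normed space of dimension $r$, a set of points of norm at most $Y$ with mutual distances at least $\lambda$ has at most $(1+2Y/\lambda)^r$ elements: the open balls of radius $\lambda/2$ around them are disjoint and lie in the ball of radius $Y+\lambda/2$.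
\item[(T4)] For a number field $K$ let $\|\beta\|=\max_\sigma|\sigma\beta|$, over the embeddings $\sigma:K\to\mathbb{C}$; this is a norm on $K\otimes\mathbb{R}$. A nonzero $\beta\in\mathcal{O}_K$ has $\|\beta\|\ge1$, because the product of its conjugates is a nonzero integer.
\end{itemize}

\begin{lemma}\label{lem:variety}
Let $W\subset\mathbb{A}^N_{\mathbb{C}}$ be a fixed closed algebraic set of dimension at most $r\le N$, and let $B_1,\dots,B_N\ge1$. Then
\[
\#\{x\in W\cap\mathbb{Z}^N:|x_i|\le B_i\}\ll_W\max_{|S|=r}\prod_{i\in S}B_i .
\]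
\end{lemma}

\begin{proof}
We use induction on $\dim W$ and treat one irreducible component $Z$, of dimension $d\le r$. Among the coordinate functions choose a transcendence basis $(x_i)_{i\in S}$ of the function field of $Z$, so $|S|=d$. For each $j\notin S$ there is a relation $P_j(x_S,x_j)=0$ on $Z$, of positive degree in $x_j$, whose leading coefficient $\ell_j(x_S)$ is a nonzero polynomial and so does not vanish identically on $Z$. Where $\prod_j\ell_j\ne0$, the coordinates $x_S$ leave at most $\prod_j\deg P_j$ points, which gives $O(\prod_{i\in S}B_i)$ points in all. The set $Z\cap\{\prod_j\ell_j=0\}$ has dimension less than $d$ and is covered by induction. Since $B_i\ge1$, a set $S$ with fewer than $r$ elements may be enlarged.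
\end{proof}

\noindent\emph{Permutation groups.} Let $f$ be irreducible of degree $n$ over a field, separable, with root $\alpha$ and Galois group $G\subset S_n$. The transitive group $G$ is \emph{primitive} if it preserves no partition of the roots into blocks of size strictly between $1$ and $n$; equivalently, no field lies strictly between the base field and the field generated by $\alpha$.
\begin{itemize}
\item[(G1)] (Jordan.) A primitive subgroup of $S_n$ that contains a transposition is $S_n$.
\item[(G2)] A proper subgroup $G$ of $S_n$ misses some cycle type, since its conjugates cover at most $1+[S_n:G](|G|-1)<n!$ elements.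
\item[(G3)] If $f\in\mathbb{Z}[x]$ is monic and $f \bmod p$ is squarefree with irreducible factors of degrees $d_1,\dots,d_k$, then the Galois group of $f$ contains an element (a Frobenius element at $p$) with cycles of lengths $d_1,\dots,d_k$.
\end{itemize}

\section{Matrices with a given characteristic polynomial}\label{sec:fixed}

\begin{proposition}\label{prop:fixed}
Let $n\ge2$. For every monic $f\in\mathbb{Z}[x]$ of degree $n$, reducible or not, the number of regular $A\in\operatorname{Mat}_n(\mathbb{Z})$ with $|A|\le T$ and $\chi_A=f$ is $\ll_{n,\varepsilon}T^{n(n-1)/2+\varepsilon}$, uniformly in $f$.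
\end{proposition}

We first arrange that $e_1$ is cyclic; this is the only use of regularity. For regular $A$ the form $x\mapsto\det(x,Ax,\dots,A^{n-1}x)$ is nonzero of degree $n$. By (T1) it is nonzero at a point of $\{0,\dots,n\}^n$, hence at a primitive vector $y$ in that finite set. For each such $y$ fix $\gamma_y\in GL_n(\mathbb{Z})$ with $\gamma_ye_1=y$, and replace $A$ by $\gamma_y^{-1}A\gamma_y$, whose entries are $O(T)$. After rescaling $T$ by a constant, it suffices to count the set $\mathcal{A}_f(T)$ of integer matrices $A$ with $|A|\le T$, $\chi_A=f$ and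
\[
q(A):=|\det P(A)|\ne0,\qquad P(A)=(e_1,Ae_1,\dots,A^{n-1}e_1).
\]
Throughout, $R=\mathbb{Z}[x]/(f)$ and $r_f(q)$ is the number of ideals of $R$ of index $q$.

\subsection{The case $n=2$}\label{ss:n2}

Let $f=x^2-tx+\delta$ and $A=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. Then $q(A)=|c|$, and $\chi_A=f$ means $d=t-a$ and $bc=-f(a)$. So $A$ is given by a pair $(a,c)$ with $c\ne0$ and $c\mid f(a)$. Conjugation by $\begin{pmatrix}1&k\\0&\pm1\end{pmatrix}$ replaces $(a,c)$ by $(a+kc,\pm c)$. The orbits of this group therefore correspond to the pairs $(q,\,a\bmod q)$ with $q\mid f(a)$, and two questions arise.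

\emph{How many orbits have a given $q$?} The pair gives the ideal $(q,x-a)$ of $R$, with quotient $\mathbb{Z}/(q,f(a))=\mathbb{Z}/q$, so there are at most $r_f(q)$. This number can be large: for $f=x^2$ and $q=p^2$, all $p$ classes $a\equiv0\pmod p$ occur. It is small on average: Lemma~\ref{lem:ideals} gives $\sum_qr_f(q)q^{-1-\eta}\ll_\eta1$, uniformly in $f$.

\emph{How many matrices lie in an orbit?} We need $q\le T$ and $|a|\le T$. The intervals $[a,a+q)$, for $a$ in a class modulo $q$, are disjoint and lie in $[-T,2T]$, so at most $3T/q$ values of $a$ occur. Altogether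
\[
\#\mathcal{A}_f(T)\le 6T\sum_{q\le T}\frac{r_f(q)}q\ll T^{1+\eta}.
\]
The quantity $3T/q$ is the measure of a set of \emph{real} $k$: we thickened each integer point of the orbit to a unit interval. The general proof has the same two parts. What is new for $n\ge3$ is that the volume is not explicit; we bound its integral over $q$ instead.

\subsection{Orbits and ideals}

Let
\[
G_1=\{g\in GL_n(\mathbb{R}):ge_1=e_1,\ |\det g|=1\}=\Bigl\{\begin{pmatrix}1&v\\0&h\end{pmatrix}: |\det h|=1\Bigr\},\qquad\Gamma_1=G_1\cap GL_n(\mathbb{Z}).
\]
We use $\Gamma_1$ rather than $GL_n(\mathbb{Z})$ because it acts freely: an element that commutes with $A$ and fixes $e_1$ fixes the basis $A^ie_1$. So no stabilizer depending on $f$ enters the count. Identify $R\otimes\mathbb{Q}$ with $\mathbb{Q}^n$ through the basis $1,x,\dots,x^{n-1}$, and let $C_f$ be the matrix of multiplication by $x$ (the companion matrix, with ones on the subdiagonal and last column $-(a_n,\dots,a_1)^T$). By the Cayley--Hamilton theorem $AP(A)=P(A)C_f$ when $\chi_A=f$.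

\begin{lemma}\label{lem:orbits}
The integer matrices $A$ with $\chi_A=f$ and $q(A)=q$ lie in at most $r_f(q)$ orbits of $\Gamma_1$ under conjugation.
\end{lemma}

\begin{proof}
Put $I_A=P(A)^{-1}\mathbb{Z}^n$. It contains $R=\mathbb{Z}^n$ with index $q$, since $P(A)$ is integral, and it is stable under $x$, since $C_fI_A=P(A)^{-1}A\mathbb{Z}^n$. If $I_A=I_B$ then $\gamma=P(B)P(A)^{-1}$ lies in $GL_n(\mathbb{Z})$, it fixes $e_1$ because $P(A)$ and $P(B)$ do, and $B=P(B)C_fP(B)^{-1}=\gamma A\gamma^{-1}$. So the number of orbits is at most the number of $x$-stable lattices $I\supset R$ of index $q$.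

To turn these into ideals, let $\ell(u)$ be the coefficient of $x^{n-1}$ in $u\in R\otimes\mathbb{Q}$, and $\langle u,v\rangle=\ell(uv)$. The Gram matrix $(\ell(x^{i+j}))_{0\le i,j<n}$ is integral, with zeros for $i+j<n-1$ and ones for $i+j=n-1$, so its determinant is $\pm1$ and $R$ is its own dual lattice. As $\langle xu,v\rangle=\langle u,xv\rangle$, the dual of an $x$-stable lattice is $x$-stable. Hence $I\mapsto I^\vee$ is a bijection from the $x$-stable lattices $I\supset R$ of index $q$ to the ideals of $R$ of index $q$.
\end{proof}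

\begin{lemma}\label{lem:ideals}
For every prime $p$ and $j\ge1$ we have $r_f(p^j)\le2^n(j+1)^np^{j-1}$. Consequently $\sum_{q\ge1}r_f(q)q^{-1-\eta}\ll_{n,\eta}1$ for every $\eta>0$, uniformly in $f$.
\end{lemma}

The echelon form of an ideal gives the bound with $p^j$ in place of $p^{j-1}$, but then the Euler product below diverges for small $\eta$. The missing factor $p$ comes from the condition that the ideal of $\mathbb{Z}[x]$ contains $f$. The example $f=x^2$, $j=2$ of Section~\ref{ss:n2} shows that one factor $p$ is all that can be gained in general.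

\begin{proof}
Let $J\subset R$ have index $p^j$, let $\tilde J\subset\mathbb{Z}[x]$ be its preimage, and let $L_i=\{h\in\tilde J:\deg h\le i\}$, a lattice of rank $i+1$. The coefficients of $x^i$ in elements of $L_i$ form an ideal of $\mathbb{Z}$ that contains $p^j$, say $p^{e_i}\mathbb{Z}$; choose $h_i\in L_i$ with coefficient $p^{e_i}$. Then $e_0\ge e_1\ge\dots\ge e_{n-1}\ge0$ because $xL_i\subset L_{i+1}$. The lattice $L_{n-1}$ maps isomorphically onto $J$ and has the triangular basis $h_0,\dots,h_{n-1}$, so $\sum_{i<n}e_i=j$. There are at most $(j+1)^n$ sequences $(e_i)$. Fix one; we show that it belongs to at most $2^np^{j-1}$ ideals.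

We have $L_0=p^{e_0}\mathbb{Z}$ and $L_{i+1}=L_i+\mathbb{Z}h_{i+1}$, so $L_{i+1}$ is determined by $L_i$ and the class of $h_{i+1}$ modulo $L_i$. With $d_i=e_i-e_{i+1}$, the polynomial $p^{d_i}h_{i+1}-xh_i$ lies in $\tilde J$ and has degree at most $i$, so
\begin{equation}\label{eq:hstep}
h_{i+1}\in p^{-d_i}(xh_i+L_i).
\end{equation}
Two things follow. Given $L_i$, there are at most $[p^{-d_i}L_i:L_i]=p^{(i+1)d_i}$ choices for $L_{i+1}$; and, by induction on $i$, $L_i\subset p^{e_i}\mathbb{Z}[x]$. The number of ideals is thus at most $p^s$ with $s=\sum_{i=0}^{n-2}(i+1)(e_i-e_{i+1})=j-ne_{n-1}$. If $e_{n-1}\ge1$ then $s\le j-1$ and we are done.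

Let $e_{n-1}=0$ and let $k\le n-2$ be maximal with $e_k>0$. We improve the count in the step from $L_k$ to $L_{k+1}$, where $d_k=e_k$. Here $L_k\subset p\mathbb{Z}[x]$ and $h=h_{k+1}$ is monic of degree $k+1$. Dividing $f\in\tilde J$ by $h$ leaves a remainder in $L_k$, so $\bar h\mid\bar f$ in $\mathbb{F}_p[x]$, and there are at most $2^n$ possibilities for $\bar h$. By \eqref{eq:hstep}, two candidates for $h$ with the same reduction differ by an element of $L'=p^{-d_k}L_k\cap p\mathbb{Z}[x]$. The group $L'$ contains $L_k$ and is a proper subgroup of $p^{-d_k}L_k$, since it does not contain the monic polynomial $p^{-d_k}h_k$. So $[L':L_k]\le p^{(k+1)d_k-1}$, and the number of ideals is at most $2^np^{s-1}=2^np^{j-1}$.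

An ideal of index $q$ contains $qR$, so $r_f$ is multiplicative by the Chinese remainder theorem. Therefore
\[
\sum_qr_f(q)q^{-1-\eta}\le\prod_p\Bigl(1+2^n\sum_{j\ge1}(j+1)^np^{-1-j\eta}\Bigr)\le\prod_p\bigl(1+c\,p^{-1-\eta}\bigr)<\infty,
\]
where $c=2^n\sum_{j\ge1}(j+1)^n2^{-(j-1)\eta}$ depends only on $n$ and $\eta$.
\end{proof}

\subsection{Points in an orbit and volumes}

Let $dh$ be a Haar measure on the unimodular group $\{h\in GL_{n-1}(\mathbb{R}):|\det h|=1\}$, and $d\mu=dv\,dh$ on $G_1$. Left multiplication by the element with coordinates $(v_0,h_0)$ sends $(v,h)$ to $(v+v_0h,h_0h)$, and right multiplication sends it to $(v_0+vh_0,hh_0)$; so $\mu$ is invariant on both sides. For real $q>0$ put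
\[
V(q,T)=\mu\{g\in G_1:|(gP)C_f(gP)^{-1}|\le T\},
\]
where $P$ is any real matrix with $Pe_1=e_1$ and $|\det P|=q$. Two such $P$ differ by left multiplication by an element of $G_1$, so by right invariance $V(q,T)$ does not depend on $P$.

\begin{lemma}\label{lem:unfold}
There is $c_2=c_2(n)$ such that $\#\mathcal{A}_f(T)\ll T^\varepsilon\int_0^\infty V(q,c_2T)\,dq$.
\end{lemma}

\begin{proof}
\emph{An orbit with invariant $q$ has $\ll V(q,c_1T)$ points in $\mathcal{A}_f(T)$.} Let $A=P(A)C_fP(A)^{-1}$ be in the orbit and fix a compact neighborhood $\Omega$ of $1$ in $G_1$. If $\gamma\in\Gamma_1$ and $|\gamma A\gamma^{-1}|\le T$, then $\Omega\gamma\subset\{g:|gAg^{-1}|\le c_1T\}$ with $c_1=n^2\max_{\omega\in\Omega}|\omega||\omega^{-1}|$, and this set has measure $V(q,c_1T)$. Each $\Omega\gamma$ has measure $\mu(\Omega)>0$. If $\Omega\gamma$ meets $\Omega\gamma'$ then $\gamma'\gamma^{-1}\in\Omega^{-1}\Omega$, so a point is covered at most $\#(\Gamma_1\cap\Omega^{-1}\Omega)<\infty$ times.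

\emph{$V(q,T)\le4V(q',4T)$ for $q\le q'\le4q$.} Let $s=\operatorname{diag}(1,t,\dots,t)$ with $t^{n-1}=q'/q$, so $1\le t\le4$. Conjugation by $s$ multiplies each entry of a matrix by $1$, $t$ or $t^{-1}$. Since $sgP=(sgs^{-1})(sP)$ and $|\det sP|=q'$, the map $g\mapsto sgs^{-1}$ sends the set that defines $V(q,T)$ into the set that defines $V(q',4T)$. In coordinates it is $(v,h)\mapsto(v/t,h)$, which scales $\mu$ by $t^{-(n-1)}\ge\frac14$.

\emph{Summation.} For $Q\le q<2Q$ the last inequality applies to all $q'\in[2Q,4Q]$; averaging gives $V(q,c_1T)\le\frac2Q\int_{2Q}^{4Q}V(q',c_2T)\,dq'$ with $c_2=4c_1$. The column $A^ie_1$ has entries $O(T^i)$, so $q(A)\ll T^{n(n-1)/2}$. By Lemma~\ref{lem:ideals}, $\sum_{q<2Q}r_f(q)\ll Q^{1+\eta}$. Summing over $Q=1,2,4,\dots$ up to $O(T^{n(n-1)/2})$ and using Lemma~\ref{lem:orbits},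
\[
\#\mathcal{A}_f(T)\ll\sum_QQ^{\eta}\int_{2Q}^{4Q}V(q',c_2T)\,dq'\ll T^{\eta n(n-1)/2}\int_0^\infty V(q,c_2T)\,dq.\qedhere
\]
\end{proof}

Integrating over $q$ fills out the whole real conjugacy class, and the integral is the density of the characteristic polynomial. Let $X$ be the set of invertible real matrices $P=(e_1,p_2,\dots,p_n)$, with Lebesgue measure $dP=dp_2\cdots dp_n$, and for every real monic $f$ of degree $n$ put
\[
\nu_f(T)=\int_X\mathbf{1}\bigl[|PC_fP^{-1}|<T\bigr]\,|\det P|^{1-n}\,dP .
\]
Identify $f$ with $(a_1,\dots,a_n)\in\mathbb{R}^n$ and let $df=da_1\cdots da_n$.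

\begin{lemma}\label{lem:change}
\begin{itemize}
\item[(a)] $\int_0^\infty V(q,T)\,dq\ll\nu_f(2T)$.
\item[(b)] For Borel $\varphi\ge0$ on $\mathbb{R}^n$, \ $\int\varphi(f)\nu_f(T)\,df=\int_{|A|<T}\varphi(\chi_A)\,dA$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $P=\begin{pmatrix}1&w\\0&k\end{pmatrix}=g\operatorname{diag}(1,q^{1/(n-1)},\dots,q^{1/(n-1)})$ with $q=|\det k|$ and $g=(v,h)\in G_1$, so $w=q^{1/(n-1)}v$ and $k=q^{1/(n-1)}h$. Then $dw=q\,dv$. The Haar measure $|\det k|^{-(n-1)}dk$ of $GL_{n-1}(\mathbb{R})$ equals $c\,dh\,dq/q$ for a constant $c>0$, because $k\mapsto(h,q)$ is an isomorphism onto a direct product. Hence $dP=dw\,dk=c\,q^{n-1}d\mu(g)\,dq$, and $\int_0^\infty V(q,T)\,dq=c^{-1}\int_X\mathbf{1}[|PC_fP^{-1}|\le T]\,|\det P|^{1-n}dP$.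

(b) The map $(P,f)\mapsto PC_fP^{-1}$ is a diffeomorphism from $X\times\mathbb{R}^n$ onto the open set of real $A$ with $\det P(A)\ne0$, with inverse $A\mapsto(P(A),\chi_A)$; the complement of this set is a hypersurface. We show that $dA=|\det P|^{1-n}dP\,df$ by comparing both sides with $dp_2\cdots dp_{n+1}$, where $p_1=e_1$ and $p_{i+1}=Ap_i$. Differentiating, $dp_{i+1}-A\,dp_i=dA\,p_i$ for $1\le i\le n$, with $dp_1=0$. So the differential of $A\mapsto(p_2,\dots,p_{n+1})$ is the map $dA\mapsto dA\cdot P$, of determinant $(\det P)^n$, followed by a block triangular map with identity blocks on the diagonal. On the other hand $p_{n+1}=-P(a_n,\dots,a_1)^T$, so $(P,f)\mapsto(p_2,\dots,p_{n+1})$ has Jacobian $\pm\det P$. Thus $|\det P|^n\,dA=|\det P|\,dP\,df$.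
\end{proof}

\subsection{The density of the characteristic polynomial is bounded}

\begin{proposition}\label{prop:density}
For $n\ge1$ there is $D_n$ such that for all $T>0$ and Borel $\varphi\ge0$,
\[
\int_{|A|<T}\varphi(\chi_A)\,dA\le D_nT^{n(n-1)/2}\int_{\mathbb{R}^n}\varphi(f)\,df .
\]
\end{proposition}

The idea is to split off an invariant subspace. The Jacobian of the block triangularization is a resultant, and the same resultant is the Jacobian of the multiplication of polynomials, so the two cancel. We use the area formula: for a $C^1$ map $\Phi:\mathbb{R}^N\to\mathbb{R}^N$ with Jacobian determinant $J_\Phi$, a Borel set $E$ and Borel $\psi\ge0$,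
\begin{equation}\label{eq:area}
\int_E(\psi\circ\Phi)\,|J_\Phi|\,dx=\int\psi(y)\,\#\bigl(E\cap\Phi^{-1}(y)\bigr)\,dy .
\end{equation}

\begin{proof}
The substitution $A=TA'$ multiplies $dA$ by $T^{n^2}$ and $a_i$ by $T^i$, so the statement for one value of $T$ implies it for all, with the factor $T^{n^2-n(n+1)/2}$. For $n=1$ it holds with $D_1=1$. A real $2\times2$ matrix need not have an invariant line, so $n=2$ is a second base case.

\emph{The case $n=2$.} Use the notation of Section~\ref{ss:n2} and the coordinates $(a,c,t,\delta)$, in which $d=t-a$, $b=-f(a)/c$ and $dA=|c|^{-1}da\,dc\,dt\,d\delta$. The conditions $|b|,|c|<T$ give $|f(a)|/T<|c|<T$, so the density at $(t,\delta)$ is at most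
\[
\int_{\mathbb{R}}\int_{|f(a)|/T<|c|<T}\frac{dc}{|c|}\,da=2\int_{\mathbb{R}}\log^+\frac{T^2}{|f(a)|}\,da .
\]
Write $f(a)=(a-r)(a-s)$ with $r,s\in\mathbb{C}$. Since $\log^+(xy)\le\log^+x+\log^+y$, $|a-r|\ge|a-\operatorname{Re}r|$ and $\int_{\mathbb{R}}\log^+(T/|a|)\,da=2T$, the density is at most $8T$.

\emph{The case $n\ge3$.} Every real $A$ has an invariant subspace $U$ of dimension $m\in\{1,2\}$. For $H\in\operatorname{Mat}_{(n-m)\times m}(\mathbb{R})$ let $u(H)=\begin{pmatrix}I&0\\H&I\end{pmatrix}$. Take an $n\times m$ matrix whose columns span $U$, move an $m\times m$ minor of largest absolute value to the top by a permutation matrix $\pi^{-1}$, and normalize it to $I$. By Cramer's rule the remaining entries are quotients of minors by the largest one. So $U=\pi u(H)(\mathbb{R}^m\oplus0)$ with $|H|\le1$, and every $A$ with $|A|<1$ has the form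
\[
A=\Phi_{m,\pi}(H,B)=\pi u(H)\,B\,u(H)^{-1}\pi^{-1},\qquad B=\begin{pmatrix}B_1&Y\\0&B_2\end{pmatrix},\quad|H|\le1,\ |B|<n^2,
\]
the last bound because $u(H)$ and $u(H)^{-1}=u(-H)$ have entries at most $1$. The map $\Phi_{m,\pi}$ is polynomial, between spaces of dimension $n^2$. Since $u(H+dH)=u(H)u(dH)$ and conjugation has determinant $1$ on $\operatorname{Mat}_n(\mathbb{R})$, its Jacobian is, up to sign, the determinant of
\[
(dH,dB)\mapsto dB+NB-BN=\begin{pmatrix}dB_1-Y\,dH&dY\\dH\,B_1-B_2\,dH&dB_2+dH\,Y\end{pmatrix},\qquad N=\begin{pmatrix}0&0\\dH&0\end{pmatrix}.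
\]
This map is block triangular, so the Jacobian is $\pm$ the determinant of $dH\mapsto dH\,B_1-B_2\,dH$. The eigenvalues of the latter are the differences of an eigenvalue of $B_1$ and an eigenvalue of $B_2$, and their product is $\pm\operatorname{Res}(\chi_{B_1},\chi_{B_2})$. By \eqref{eq:area}, summing over $m$ and $\pi$ and integrating out $H$ and $Y$,
\[
\int_{|A|<1}\varphi(\chi_A)\,dA\ll\sum_{m=1,2}\int_{|B_1|,|B_2|<n^2}\varphi(\chi_{B_1}\chi_{B_2})\,|\operatorname{Res}(\chi_{B_1},\chi_{B_2})|\,dB_1\,dB_2 .
\]
Apply the induction hypothesis in $B_1$ with $B_2$ fixed, and then in $B_2$. The $m$-th term is $\ll\iint\varphi(f_1f_2)|\operatorname{Res}(f_1,f_2)|\,df_1\,df_2$, over monic $f_1,f_2$ of degrees $m$ and $n-m$. The differential of $(f_1,f_2)\mapsto f_1f_2$ is $f_2\,df_1+f_1\,df_2$, whose matrix is the Sylvester matrix, of determinant $\pm\operatorname{Res}(f_1,f_2)$. Every $f$ has at most $\binom nm$ preimages, since $f_1$ is determined by choosing $m$ of the roots. By \eqref{eq:area} the integral is at most $\binom nm\int\varphi(f)\,df$.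
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fixed}]
By Lemma~\ref{lem:change}(b) and Proposition~\ref{prop:density}, $\nu_f(T)\le D_nT^{n(n-1)/2}$ for almost all $f\in\mathbb{R}^n$. We need this for integral $f$, which form a null set; this is why $\nu_f$ is defined with a strict inequality. Given $f$, choose $f_k\to f$ for which the bound holds. If $|PC_fP^{-1}|<T$, then $|PC_{f_k}P^{-1}|<T$ for large $k$. Fatou's lemma gives $\nu_f(T)\le\liminf_k\nu_{f_k}(T)$, so the bound holds for all $f$. Lemmas~\ref{lem:unfold} and~\ref{lem:change}(a) finish the proof.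
\end{proof}

\section{Reducible polynomials without integer root}\label{sec:red}

\begin{proposition}\label{prop:red}
Let $n\ge4$. The number of integer $A$ with $|A|\le T$ such that $\chi_A$ is reducible and has no integer root is $\ll T^{n^2-2(n-2)+\varepsilon}$. For $n\le3$ there are none.
\end{proposition}

For $n\le3$ a reducible monic polynomial has a linear factor. For $n\ge4$ the obstacle is that $A$ need not be regular. We remove it by a bounded perturbation whose rank is large enough to make $A$ regular and small enough to keep one factor of $\chi_A$. Recall the rational canonical form: $A$ is conjugate over $\mathbb{Q}$ to $\operatorname{diag}(C_{f_1},\dots,C_{f_r})$ with nonconstant monic \emph{invariant factors} $f_r\mid\dots\mid f_1$; if $r=1$ then $A$ is regular, and $\dim\ker(A-\lambda)$ is the number of $i$ with $f_i(\lambda)=0$.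

\begin{proof}
We claim that there is an integer matrix $E$ with $|E|\ll1$ such that $B=A+E$ is regular and $\chi_B$ has a monic factor $g\in\mathbb{Z}[x]$ with $2\le\deg g\le n/2$. If $A$ is regular, take $E=0$ and an irreducible factor $g$ of least degree.

Otherwise $r\ge2$. Let $g$ be an irreducible factor of $f_r$ and $\lambda$ a root of $g$. Then $\deg g\ge2$ because $\chi_A$ has no integer root, $\deg g\le n/2$ because $g^r\mid\chi_A$, and $\dim\ker(A-\lambda)=r$. Consider
\[
\Theta(Y,Z,x)=\det(x,Bx,\dots,B^{n-1}x),\qquad B=A+YZ^T,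
\]
a polynomial of total degree at most $n^2$ in the entries of $x$ and of the $n\times(r-1)$ matrices $Y,Z$. It is not zero. Indeed, adding to $\operatorname{diag}(C_{f_1},\dots,C_{f_r})$ the $r-1$ ones that are missing on the subdiagonal gives a matrix with ones on the subdiagonal and zeros below it, for which $e_1$ is cyclic; the added matrix has rank $r-1$, and so has its conjugate, which is therefore of the form $YZ^T$. By (T1), $\Theta\ne0$ at a point with coordinates in $\{0,\dots,n^2\}$; let $E=YZ^T$ there. Since $\dim\ker E\ge n-r+1$, the spaces $\ker E$ and $\ker(A-\lambda)$ in $\mathbb{C}^n$ share a nonzero vector. So $\lambda$ is an eigenvalue of $B$, and $g\mid\chi_B$. This proves the claim.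

As in Section~\ref{ss:heuristic}, there are $\ll T^{n(n+1)/2-k(n-k)}$ products $gh$ with $\deg g=k$ and roots $O(T)$, and $k(n-k)\ge2(n-2)$ for $2\le k\le n/2$. Apply Proposition~\ref{prop:fixed} to $B$, and sum over the $O(1)$ matrices $E$.
\end{proof}

\section{Imprimitive groups}\label{sec:imprim}

Call a quartic $f$ \emph{of biquadratic type} if its centered form is $\tilde f=x^4+ax^2+b$.

\begin{proposition}\label{prop:imprim}
The number of integer $A$ with $|A|\le T$ such that $\chi_A$ is irreducible with imprimitive Galois group and, when $n=4$, not of biquadratic type, is $\ll T^{n^2-n+\varepsilon}$.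
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:fixed} it suffices to show that there are $\ll T^{n(n-1)/2+\varepsilon}$ such polynomials $f\in\mathcal{P}_n(nT)$. Let $\alpha$ be a root, $K=\mathbb{Q}(\alpha)$, and let $k\ne\mathbb{Q}$ be a minimal subfield of $K$. By imprimitivity $k\ne K$, so $e=[k:\mathbb{Q}]$ and $d=n/e$ are at least $2$. Let $x^d+\beta_1x^{d-1}+\dots+\beta_d$ be the minimal polynomial of $\alpha$ over $k$. Then $f$ is its norm from $k$ to $\mathbb{Q}$, and $\beta_i\in\mathcal{O}_k$ with $\|\beta_i\|\ll T^i$, since the conjugates of $\beta_i$ are elementary symmetric functions of $d$ roots of $f$.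

The field $k$ is not given in advance, and we let one coefficient determine it. Not all $\beta_i$ are in $\mathbb{Z}$, since $\alpha$ has degree $n>d$. Let $j$ be minimal with $\beta_j\notin\mathbb{Z}$; then $k=\mathbb{Q}(\beta_j)$ by the minimality of $k$. There are $\ll T^{j(j-1)/2}$ choices for $\beta_1,\dots,\beta_{j-1}$, and $\ll T^{je(e+1)/2}$ for the minimal polynomial of $\beta_j$, which fixes the pair $(k,\beta_j)$ up to isomorphism. By (T3) and (T4) there are then $\ll T^{ie}$ choices for each $\beta_i$ with $i>j$. The total exponent is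
\begin{equation}\label{eq:imprimexp}
\frac{j(j-1)}2+\frac{je(e+1)}2+\frac e2\bigl(d(d+1)-j(j+1)\bigr)=\frac{n(d+1)}2+\frac{(e-1)\,j(e+1-j)}2 .
\end{equation}
Since $j\le d$ and $e+1-j\le e$, we have $j(e+1-j)\le n$, and the exponent is at most $n(d+e)/2$. Now
\[
\frac{n(n-1)}2-\frac{n(d+e)}2=\frac n2\bigl((d-1)(e-1)-2\bigr)\ge0\quad\text{unless }d=e=2 .
\]
This proves the proposition for $n\ne4$.

For $d=e=2$ the exponent \eqref{eq:imprimexp} equals $7$, and we need $6$. We center $f$ and use the discriminant of $k$ in the count. Write $\tilde f=N_{k/\mathbb{Q}}(x^2+\beta x+\gamma)$; then $\operatorname{Tr}_{k/\mathbb{Q}}\beta=0$. If $\beta=0$, then $f$ is of biquadratic type. So $\beta\ne0$, and $\beta=w\sqrt\Delta$, where $k=\mathbb{Q}(\sqrt\Delta)$ with $\Delta\ne1$ squarefree, and $w\ne0$ is an integer because $w^2\Delta$ is. From $|\Delta|w^2\ll T^2$ we get $|\Delta|\ll T^2$ and $\ll T/\sqrt{|\Delta|}$ choices for $w$. Also $2\gamma=u+v\sqrt\Delta$ with integers $|u|\ll T^2$ and $|v|\ll T^2/\sqrt{|\Delta|}$, which gives $\ll T^4/\sqrt{|\Delta|}$ choices, as $\sqrt{|\Delta|}\ll T^2$.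 With the factor $T$ for $a_1$, there are $\ll T\sum_{|\Delta|\ll T^2}T^5/|\Delta|\ll T^6\log T$ polynomials.
\end{proof}

\section{Primitive groups other than $S_n$}\label{sec:prim}

Let $n\ge3$ and $T\ge1$. Let $\mathcal{F}(T)$ be the set of irreducible $f\in\mathcal{P}_n(T)$ with $a_1=0$ whose Galois group is primitive and different from $S_n$.

\begin{proposition}\label{prop:prim}
$\#\mathcal{F}(T)\ll T^{2+\varepsilon}$ for $n=3$, and $\#\mathcal{F}(T)\ll T^{n(n-1)/2-1/4+\varepsilon}$ for $n\ge4$. Hence the number of integer $A$ with $|A|\le T$ such that $\chi_A$ is irreducible with primitive group $\ne S_n$ is $\ll T^{6+\varepsilon}$ for $n=3$ and $\ll T^{n^2-n+3/4+\varepsilon}$ for $n\ge4$.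
\end{proposition}

The second sentence follows from the first by centering and Proposition~\ref{prop:fixed}, which contribute the factors $T$ and $T^{n(n-1)/2+\varepsilon}$.

For $n=3$ the group is $A_3$, so the discriminant of $f=x^3+bx+c$ is a square: $d^2+27c^2=-4b^3$. If $b=0$ then $c=0$ and $f$ is reducible. For each of the $O(T^2)$ values $b\ne0$, the element $d+3c\sqrt{-3}$ has norm $-4b^3$ in the ring of integers of $\mathbb{Q}(\sqrt{-3})$, which has finitely many units and $O(T^\varepsilon)$ ideals of that norm by (T2). So $\#\mathcal{F}(T)\ll T^{2+\varepsilon}$.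

From now on $n\ge4$. The box $a_1=0$, $a_i\ll T^i$ has about $T^{n(n+1)/2-1}$ points. In this section a set of polynomials \emph{saves} $T^s$ if it has $\ll T^{n(n+1)/2-1-s}$ elements, and we must save $T^{n-3/4-\varepsilon}$.

\subsection{Reduction to large discriminant}

The savings will come from congruences modulo the primes that ramify in $K=\mathbb{Q}[x]/(f)$, so they need the discriminant $D_K$ to be large. A field of small discriminant has a small generator, and we count it at the scale of that generator. For a small constant $c_1=c_1(n)>0$, fixed in the next proof, let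
\[
\mathcal{G}(Y)=\{g\in\mathcal{F}(Y):|D_K|\ge c_1Y^{2(n-1)}\text{ for }K=\mathbb{Q}[x]/(g)\}.
\]

\begin{lemma}\label{lem:largedisc}
$\#\mathcal{F}(T)\ll\sum(T/Y)^{n-1}\#\mathcal{G}(Y)$, the sum over $Y=1,2,4,\dots$ with $Y\le2T$.
\end{lemma}

\begin{proof}
Let $f\in\mathcal{F}(T)$ have root $\alpha$ and field $K$. Let $\mathcal{O}_K^0$ be the group of integers of trace zero, of rank $n-1$, and let $\beta\in\mathcal{O}_K^0\setminus\{0\}$ have least norm $\lambda=\|\beta\|$. Then $1\le\lambda\le\|\alpha\|\le T$. For the inner product $\sum_\sigma\sigma(x)\overline{\sigma(y)}$ on $K\otimes\mathbb{R}$, the lattice $\mathcal{O}_K$ has covolume $\sqrt{|D_K|}$, and $1$ has length $\sqrt n$ and is orthogonal to $\mathcal{O}_K^0$. The sublattice $\mathbb{Z}\oplus\mathcal{O}_K^0$ consists of the integers whose trace is divisible by $n$, so its index is at most $n$. Hence $\mathcal{O}_K^0$ has covolume at most $\sqrt{n|D_K|}$, and Minkowski's convex body theorem gives $\lambda^{n-1}\ll\sqrt{|D_K|}$.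

Let $Y$ be the power of $2$ with $Y/2<\lambda\le Y$. Then $|D_K|\ge c_1Y^{2(n-1)}$ for a suitable $c_1(n)$. The element $\beta$ is irrational, being nonzero of trace zero, so $K=\mathbb{Q}(\beta)$ by primitivity, and the minimal polynomial $g$ of $\beta$ lies in $\mathcal{G}(Y)$. Given $g$, which determines $K$, there are $\ll(T/Y)^{n-1}$ possibilities for $\alpha$ by (T3).
\end{proof}

Since $\theta=\frac{n(n-1)}2-\frac14+\varepsilon$ exceeds $n-1$, the sum $\sum_Y(T/Y)^{n-1}Y^\theta$ is $O(T^\theta)$. So it suffices to show that $\mathcal{G}(T)$ saves $T^{n-3/4-\varepsilon}$, and we may take $T$ large.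

\subsection{Ramified primes}\label{ss:ram}

Let $f\in\mathcal{G}(T)$ have field $K$, splitting field $L$ and group $G$. Let $p>n$ divide $D_K$, and put $d_p=v_p(D_K)$. We recall the description of tame ramification. Fix a prime $\mathfrak{P}$ of $L$ above $p$; its inertia group consists of the elements of $G$ that act trivially on $\mathcal{O}_L/\mathfrak{P}$. As $p\nmid|G|$, it is cyclic, generated by some $\tau$. Each prime $v\mid p$ of $K$, with ramification index $e_v$ and residue degree $f_v$, accounts for $f_v$ cycles of $\tau$ of length $e_v$ on the roots, and $d_p=\sum_v(e_v-1)f_v$. Thus $\tau$ has exactly $n-d_p$ cycles, and $1\le d_p\le n-1$. Two consequences drive the argument.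
\begin{itemize}
\item[(R1)] $d_p\ge2$. For $d_p=1$ means that $\tau$ is a transposition, which (G1) excludes. This is where $G\ne S_n$ is used.
\item[(R2)] $f\bmod p$ has at most $n-d_p$ distinct roots in $\overline{\mathbb{F}}_p$, because roots in one cycle of $\tau$ are congruent modulo $\mathfrak{P}$.
\end{itemize}
Put
\[
m=\prod_{p>n,\ p\mid D_K}p,\qquad m_j=\prod_{p\mid m,\ d_p\ge j}p\quad(1\le j\le n-1).
\]
Then $m_1=m_2=m$ by (R1), and $m_{j+1}\mid m_j$. For every prime $p$ the standard bound for the different gives $v_p(D_K)\le\sum_vf_v(e_v-1+e_vv_p(e_v))\ll_n1$, so the primes $p\le n$ contribute a bounded factor to $D_K$, and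
\begin{equation}\label{eq:prodm}
\prod_{j=1}^{n-1}m_j=\prod_{p\mid m}p^{d_p}\ge c_2T^{2(n-1)},\qquad c_2=c_2(n)>0 .
\end{equation}
Also $m\le T^{O(1)}$, since $D_K$ divides $\operatorname{disc}f$.

\begin{lemma}\label{lem:completion}
Let $p>n$ and $1\le k\le n-1$. Given $a_1,\dots,a_k\in\mathbb{F}_p$, there are $O_n(1)$ monic polynomials of degree $n$ over $\mathbb{F}_p$ with these first $k$ coefficients and at most $k$ distinct roots in $\overline{\mathbb{F}}_p$.
\end{lemma}

For example, let $n=4$, $k=2$, $a_1=0$. The polynomial is $(x-r)^3(x+3r)$ with $a_2=-6r^2$, or $(x^2-r^2)^2$ with $a_2=-2r^2$, so $a_2$ leaves at most three possibilities.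

\begin{proof}
Fix the exact number $l\le k$ of distinct roots $r_1,\dots,r_l$ and their multiplicities $\mu_1,\dots,\mu_l$; there are $O(1)$ choices. By Newton's identities $a_1,\dots,a_l$ determine the power sums $s_1,\dots,s_l$, so $(r_i)$ solves the system $\sum_i\mu_ir_i^t=s_t$, $1\le t\le l$, of $l$ equations in $l$ unknowns. Its Jacobian determinant is $l!\prod_i\mu_i$ times the Vandermonde determinant of the $r_i$, which is nonzero since the $r_i$ are distinct and $p>n$. So $(r_i)$ is an isolated point of the solution set in $\mathbb{A}^l$ over $\overline{\mathbb{F}}_p$. By B\'ezout's inequality (an intersection of hypersurfaces has at most as many irreducible components as the product of their degrees) there are at most $l!$ such points.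
\end{proof}

The critical configuration is the one in which all $d_p$ equal $2$ and $m$ has the least size that \eqref{eq:prodm} then allows, about $T^{n-1}$. All $d_p$ equal $2$ for $G=A_4$, where every element $\tau\ne1$ has two cycles. There are two ways to use the congruences. One can fix $m$ first; then $a_{n-1}$ and $a_n$ are both restricted modulo $m$, which saves $m^2$, but the sum over $m$ costs a factor $m$. Or one can fix $a_2,\dots,a_{n-1}$ first; we shall see that $m$ then divides a known integer, so the sum over $m$ costs nothing, but only $a_n$ is restricted, which saves $m$. At $m\approx T^{n-1}$ both ways save $T^{n-1}$, no more than integer roots do. The first way improves as $m$ decreases, since \eqref{eq:prodm} then forces congruences on further coefficients; we use it for $m\le T^{n-3/2}$. For larger $m$ we use the second way and sieve the values of $a_n$ that are left in a class modulo $m$.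

\subsection{Small modulus}

\begin{lemma}\label{lem:caseI}
The polynomials $f\in\mathcal{G}(T)$ with $m\le T^{n-3/2}$ save $T^{n-1/2-\varepsilon}$.
\end{lemma}

\begin{proof}
Fix $m$ and the exponents $d_p$, $p\mid m$, and choose $a_2,\dots,a_n$ in turn. Let $2\le i\le n$, $j=n-i+1$ and $p\mid m_j$. By (R2), $f\bmod p$ has at most $n-j=i-1$ distinct roots, so by Lemma~\ref{lem:completion} the earlier coefficients confine $a_i$ to $O(1)$ classes modulo $p$. By (T2), $a_i$ lies in $O(T^\varepsilon)$ classes modulo $m_j$, and there are $\ll T^\varepsilon(T^i/m_j+1)\ll T^{i+\varepsilon}/\min(m_j,T^i)$ choices. So we save $T^{-\varepsilon}\Pi$, where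
\[
\Pi=\prod_{j=1}^{n-1}\min(m_j,T^{n-j+1}).
\]
The factors with $j=1,2$ equal $m$. We claim that $\Pi\gg m\,T^{n-1/2}$.

If $m_j\le T^{n-j+1}$ for all $j\ge3$, then \eqref{eq:prodm} gives $\Pi\ge c_2T^{2(n-1)}\ge c_2\,m\,T^{2(n-1)-(n-3/2)}=c_2\,m\,T^{n-1/2}$.

Otherwise let $j_0\in[3,n-1]$ be minimal with $m_{j_0}>T^{n-j_0+1}$. For $2\le j<j_0$ the $j$-th factor is $m_j\ge m_{j_0}>T^{n-j_0+1}$, the $j_0$-th factor is $T^{n-j_0+1}$, and the later factors are at least $1$. So $\Pi\ge m\,T^{i(n-i)}$ with $i=j_0-1\in[2,n-2]$, and $i(n-i)\ge2(n-2)\ge n-\frac12$ because $n\ge4$.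

For each $m$ there are at most $n^{\omega(m)}\ll T^\varepsilon$ choices of $(d_p)$, and $\sum_{m\le T^{n-3/2}}m^{-1}\ll\log T$.
\end{proof}

\subsection{Critical values and decompositions}

For large $m$ we fix all coefficients but the last and write
\[
f=F+y,\qquad F=x^n+a_2x^{n-2}+\dots+a_{n-1}x,\qquad y=a_n .
\]
Over a field of characteristic $0$ or $p>n$, let $c_1,\dots,c_{n-1}$ be the roots of $F'$ with multiplicity, and
\begin{equation}\label{eq:Delta}
\Delta_F(y)=\operatorname{disc}_x(F+y)=\pm n^n\prod_{i=1}^{n-1}\bigl(y+F(c_i)\bigr).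
\end{equation}
The coefficients of $\Delta_F$ are integer polynomials in the $a_i$. To sieve in $y$ we need the family $F+y$ to have generic Galois group $S_n$, also after reduction modulo most primes. In view of (G1) this asks for primitivity, which will come from indecomposability of $F$, and for a transposition, which will come from a simple root of $\Delta_F$. We first dispose of the $F$ that lack one of these properties.

\begin{lemma}\label{lem:nosimple}
The polynomials $f=F+y\in\mathcal{P}_n(T)$ such that $\Delta_F$ has no simple root save $T^n$.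
\end{lemma}

\begin{proof}
Let $\Phi:\mathbb{A}^{n-1}\to\mathbb{A}^{n-1}$ send $f$, with coordinates $a_2,\dots,a_n$, to the monic polynomial $\prod_i(Y+f(c_i))=\pm n^{-n}\Delta_F(Y+y)$. It is a polynomial map, and we claim that its fibers over $\mathbb{C}$ are finite.

The fiber over $Y^{n-1}$ is $\{x^n\}$: if $f$ vanishes at all of its $k$ distinct critical points, a critical point of multiplicity $\mu$ is a root of multiplicity $\mu+1$, so $(n-1)+k\le n$, $k=1$, $f=(x-c)^n$, and $c=0$ because $a_1=0$. Now suppose that a fiber is infinite. An infinite algebraic subset of $\mathbb{C}^{n-1}$ is unbounded, since some coordinate is nonconstant on a component and so takes all but finitely many values. So the fiber contains $f_k$ with $\rho_k=\max_i|a_i(f_k)|^{1/i}\to\infty$. The polynomials $\rho_k^{-n}f_k(\rho_kx)$ have $\max_i|a_i|^{1/i}=1$, and their critical values are those of $f_k$, a fixed multiset, divided by $\rho_k^n$. A limit point is a polynomial $f\ne x^n$ with $\Phi(f)=Y^{n-1}$, a contradiction.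

Let $v=\lfloor(n-1)/2\rfloor$. The monic polynomials of degree $n-1$ without simple root form the union $Z$ of the images of the maps $(y_1,\dots,y_k)\mapsto\prod_i(Y-y_i)^{\mu_i}$ with all $\mu_i\ge2$ and $\sum_i\mu_i=n-1$. These are finite morphisms with $k\le v$, so $Z$ is closed of dimension at most $v$. Hence $W=\Phi^{-1}(Z)$ is closed of dimension at most $v$. By Lemma~\ref{lem:variety} it contains $\ll\prod_{i=n-v+1}^nT^i$ of our polynomials, a saving of exponent $2+3+\dots+l=\frac{l(l+1)}2-1$ with $l=n-v$. Here $l\ge3$ and $n\le2l-1$, so $\frac{l(l+1)}2-1-n\ge\frac{l(l-3)}2\ge0$.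
\end{proof}

Call $F$ \emph{decomposable} over a field if $F=u\circ w$ with polynomials $u,w$ of degree at least $2$ over that field. To pass between $\mathbb{Q}$, $\overline{\mathbb{Q}}$ and $\overline{\mathbb{F}}_p$ we need equations.

\begin{lemma}\label{lem:decomp}
For each factorization $n=st$ with $s,t\ge2$ there are finitely many polynomials $E^{(t)}_l\in\mathbb{Z}[1/n!][a_2,\dots,a_{n-1}]$, depending only on $n$ and $t$, with the following property: over any field of characteristic $0$ or $p>n$, $F=u\circ w$ with $\deg w=t$ is solvable if and only if $E^{(t)}_l(a)=0$ for all $l$. Moreover, if $f=F+y\in\mathcal{F}(T)$, then $F$ is indecomposable over $\overline{\mathbb{Q}}$.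
\end{lemma}

\begin{proof}
Suppose $F=u\circ w$. After a linear change we may take $w=x^t+w_1x^{t-1}+\dots+w_{t-1}x$ and $u$ monic. Then $F-w^s$ has degree at most $n-t$. The coefficient of $x^{n-i}$ in $w^s$, for $1\le i\le t-1$, is $sw_i$ plus an integer polynomial in $w_1,\dots,w_{i-1}$. Setting it equal to $a_i$ determines $w$ recursively, with $w_i\in\mathbb{Z}[1/n!][a]$. For any $F$ define $w$ by this recursion, and expand $F=\sum_lr_lw^l$ with $\deg r_l<t$ by repeated division by the monic polynomial $w$. The expansion is unique, so $F$ is a polynomial in $w$ if and only if all $r_l$ are constant. Let the $E^{(t)}_l$ be the coefficients of the nonconstant terms of the $r_l$.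

The criterion is the same over $\mathbb{Q}$ and $\overline{\mathbb{Q}}$, so for the last statement suppose $F=u\circ w$ over $\mathbb{Q}$, and let $\alpha$ be a root of $f$. Then $w(\alpha)$ is a root of $u+y$, so $[\mathbb{Q}(w(\alpha)):\mathbb{Q}]\le s<n$, and $\alpha$ is a root of $w-w(\alpha)$, so $[\mathbb{Q}(\alpha):\mathbb{Q}(w(\alpha))]\le t<n$. This contradicts primitivity.
\end{proof}

Call $F$ \emph{good} if it is indecomposable over the algebraic closure and $\Delta_F$ has a simple root there.

\subsection{A sieve in the constant coefficient}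

\begin{lemma}\label{lem:cheb}
There is $p_0(n)\ge n$ such that for every prime $p>p_0(n)$, every good $F\in\mathbb{F}_p[x]$ and every $\sigma\in S_n$, there are at least $p/(2\,n!)$ elements $y\in\mathbb{F}_p$ for which $F+y$ is squarefree and the degrees of its irreducible factors are the cycle lengths of $\sigma$.
\end{lemma}

\begin{proof}
\emph{Step 1: the Galois group $H$ of $F(X)+Y$ over $\overline{\mathbb{F}}_p(Y)$ is $S_n$.} The polynomial is irreducible, being linear in $Y$, and separable, as $\Delta_F(Y)\ne0$. A root $x$ generates $\overline{\mathbb{F}}_p(x)$, with $Y=-F(x)$. By L\"uroth's theorem an intermediate field is $\overline{\mathbb{F}}_p(w)$, with $w=w(x)$ and $Y=u(w)$ rational functions whose degrees multiply to $n$. After a M\"obius transformation, $w(\infty)=\infty$. The only pole of $u\circ w=-F$ is $\infty$. As $w$ is surjective on the projective line, every pole of $u$ is $w(\infty)=\infty$, so $u$ is a polynomial; then every pole of $w$ is a pole of $u\circ w$, so $w$ is a polynomial. Since $F$ is indecomposable, the intermediate field is trivial,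 and $H$ is primitive.

Let $y_*$ be a simple root of $\Delta_F$. By \eqref{eq:Delta} exactly one $c_i=c$ has $F(c)+y_*=0$, and it is a simple root of $F'$. So $F+y_*$ has the double root $c$ and $n-2$ simple roots. Over the field of Laurent series in $Y-y_*$, Hensel's lemma factors $F(X)+Y$ into $n-2$ linear factors and a quadratic $Q$, with pairwise coprime reductions. Hence $\Delta_F(Y)$ is a unit times $\operatorname{disc}Q$, so $\operatorname{disc}Q$ has valuation $1$ and is not a square. As $p$ is odd, the Galois group over this larger field is generated by a transposition, and it is a subgroup of $H$. By (G1), $H=S_n$.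

\emph{Step 2: a twisted function field.} We realize the required $y$ as the images of rational points on one curve and apply the Hasse--Weil bound: a function field of one variable with exact constant field $\mathbb{F}_p$ and genus $g$ has $p+1+O(g\sqrt p)$ places of degree one. Let $E$ be the splitting field of $F(X)+Y$ over $k_0=\mathbb{F}_p(Y)$. By Step 1, $\operatorname{Gal}(E/k_0)=S_n$ and the degree does not drop over $\overline{\mathbb{F}}_p$, so $\mathbb{F}_p$ is algebraically closed in $E$. The extension is unramified at a finite point where $\Delta_F\ne0$, since there the roots have distinct reductions and inertia must fix them all. So it has at most $n$ branch points over $\overline{\mathbb{F}}_p$, and it is tame as $p\nmid n!$. The Riemann--Hurwitz formula gives $2g-2\le-2\,n!+n\cdot n!$, so $g\le n\cdot n!/2$.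

Let $r$ be the order of $\sigma$, let $\phi$ be the Frobenius generator of $\operatorname{Gal}(\mathbb{F}_{p^r}/\mathbb{F}_p)$, and $E_r=E\mathbb{F}_{p^r}$, so that $\operatorname{Gal}(E_r/k_0)=S_n\times\langle\phi\rangle$. Let $Z$ be the cyclic group of order $r$ generated by $(\sigma,\phi)$, and let $E'$ be its fixed field, of degree $n!$ over $k_0$. The constants of $E'$ are the elements of $\mathbb{F}_{p^r}$ fixed by $\phi$, that is, $\mathbb{F}_p$. Since $Z\cap(S_n\times1)=1$, we have $E'\mathbb{F}_{p^r}=E_r$, so $E'$ has genus $g$.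

\emph{Step 3: counting places.} Let $y\in\mathbb{F}_p$ with $\Delta_F(y)\ne0$. A Frobenius element at $y$ has the form $(\tau,\phi)$, where $\tau$ permutes the roots of $F(X)+Y$ as the $p$-th power map permutes the roots of $F+y$; so the cycle lengths of $\tau$ are the degrees of the factors of $F+y$. The places of $E'$ above $y$ correspond to the orbits of $(\tau,\phi)$ on the cosets of $Z$, the degree being the orbit length. The cosets are $(g,1)Z$ with $g\in S_n$, and
\[
(\tau,\phi)(g,1)Z=(\tau g\sigma^{-1},1)(\sigma,\phi)Z=(\tau g\sigma^{-1},1)Z .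
\]
So the number of degree-one places above $y$ is $\#\{g:g^{-1}\tau g=\sigma\}$, which is the order $|C(\sigma)|$ of the centralizer if $\tau$ has the cycle type of $\sigma$, and $0$ otherwise. The other points of $\mathbb{P}^1(\mathbb{F}_p)$, at most $n$, have at most $n!$ places each above them. Hence the number of $y$ in question is $p/|C(\sigma)|+O_n(\sqrt p)\ge p/(2\,n!)$ for $p>p_0(n)$.
\end{proof}

We use Montgomery's large sieve in the following form, in which only prime moduli are kept. If a set of integers in an interval of length $L$ avoids $\omega_p<p$ residue classes modulo $p$ for each prime $p\le Q$, its size is at most $(L+1+Q^2)\big/\sum_{p\le Q}\frac{\omega_p}{p-\omega_p}$.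

\begin{lemma}\label{lem:sieve}
Let $F\in\mathbb{Z}[x]$ be good with $a_i\ll T^i$, let $y_0\in\mathbb{Z}$ and $1\le m\le T^{O(1)}$. In an interval of length $L$ with $T^{1/2}\ll L\le T^{O(1)}$, the number of integers $z$ such that $F+y_0+mz$ is irreducible with Galois group $\ne S_n$ is $\ll L^{1/2}\log T$, uniformly in $F,y_0,m$ and the interval.
\end{lemma}

\begin{proof}
We first show that $F\bmod p$ is good for all but $O(\log T)$ primes $p>n$. For each factorization $n=st$, Lemma~\ref{lem:decomp} provides a value $E^{(t)}_l(a)\ne0$. It has bounded denominator and size $T^{O(1)}$, and if $p$ divides none of these numerators then $F\bmod p$ is indecomposable over $\overline{\mathbb{F}}_p$. Next write $\Delta_F=\pm n^n\Delta_1\Delta_2$ with $\Delta_1,\Delta_2$ monic and $\Delta_1$, of degree at least $1$, the product over the simple roots. Both lie in $\mathbb{Q}[y]$, and in $\mathbb{Z}[1/n][y]$ by Gauss's lemma. The rational number $\rho=\operatorname{disc}(\Delta_1)\operatorname{Res}(\Delta_1,\Delta_2)\ne0$ is a product of $O(1)$ differences of roots $y_i=-F(c_i)$. Here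 $c_i\ll T$, so $y_i\ll T^n$, and $n^ny_i$ is an algebraic integer because $\Delta_F\in\mathbb{Z}[y]$ has leading coefficient $\pm n^n$. So $\rho$ too has bounded denominator and size $T^{O(1)}$. If $p$ does not divide its numerator, $\Delta_1\bmod p$ is squarefree and coprime to $\Delta_2\bmod p$, so $\Delta_F\bmod p$ has a simple root. By (T2), only $O(\log T)$ primes are excluded, and this remains so if we also exclude $p\le p_0(n)$ and $p\mid m$.

Fix one of the finitely many subgroups $G\ne S_n$, and by (G2) a permutation $\sigma$ whose cycle type does not occur in $G$. Let $p$ be a prime that is not excluded. By (G3), if $F+y_0+mz$ has group $G$, then $y_0+mz\bmod p$ is not one of the residues given by Lemma~\ref{lem:cheb}. As $p\nmid m$, the integer $z$ avoids $\omega_p=\lceil p/(2\,n!)\rceil<p$ classes modulo $p$, and $\omega_p/(p-\omega_p)\ge1/(2\,n!)$. Take $Q=\sqrt L\gg T^{1/4}$. The number of primes up to $Q$ is $\gg\sqrt L/\log T$, which dwarfs the $O(\log T)$ excluded ones; this is where the lower bound on $L$ is used. The large sieve gives $\ll L/(\sqrt L/\log T)$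 values of $z$.
\end{proof}

\subsection{Large modulus}

The integer that $m$ must divide is the discriminant of the discriminant,
\[
\mathcal{D}(F)=\operatorname{disc}_y\Delta_F\in\mathbb{Z}[a_2,\dots,a_{n-1}],
\]
which vanishes when two of the critical values $F(c_i)$ coincide.

\begin{lemma}\label{lem:caseII}
The polynomials $f\in\mathcal{G}(T)$ with $m>T^{n-3/2}$ save $T^{n-3/4-\varepsilon}$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:nosimple} and~\ref{lem:decomp} we may assume that $F$ is good.

\emph{The case $\mathcal{D}(F)=0$.} Replacing $a_i$ by $t^ia_i$ multiplies the critical values by $t^n$, so $\mathcal{D}$ is isobaric of weight $n(n-1)(n-2)$ when $a_i$ has weight $i$. Put $N=n(n-2)$. A monomial of $\mathcal{D}$ has degree at most $N$ in $a_{n-1}$, with equality only for $a_{n-1}^N$ itself. This monomial occurs: for $F=x^n+ax$ with $a\ne0$, the critical points satisfy $c^{n-1}=-a/n$ and the critical values $\frac{n-1}nac$ are distinct, so $\mathcal{D}(0,\dots,0,a)\ne0$. Hence $a_2,\dots,a_{n-2}$ leave at most $N$ values of $a_{n-1}$, which saves $T^{n-1}$.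 Lemma~\ref{lem:sieve} with modulus $1$ and $L=2T^n$ leaves $\ll T^{n/2}\log T$ values of $a_n$. The total saving is $T^{n-1+n/2-\varepsilon}$.

\emph{The case $\mathcal{D}(F)\ne0$.} Fix $F$; we show that $\ll T^{3/4+\varepsilon}$ values of $y$ occur. Let $p\mid m$. By (R1) and (R2), $F+y$ has at most $n-2$ distinct roots modulo $p$. So it has a root of multiplicity at least $3$, which is a multiple root of $F'$, or two distinct multiple roots, each a root of $F'$. In both cases two factors of \eqref{eq:Delta} over $\overline{\mathbb{F}}_p$ vanish at $y$, so $y$ is a multiple root of $\Delta_F\bmod p$, a polynomial of degree $n-1$ as $p>n$. Therefore $p\mid\mathcal{D}(F)$, and $y$ lies in at most $n$ classes modulo $p$. Since $m$ is squarefree, it divides $\mathcal{D}(F)$, a nonzero integer of size $T^{O(1)}$. By (T2) there are $O(T^\varepsilon)$ possible $m$, and for each of them $y$ lies in $O(T^\varepsilon)$ classes $y_0+m\mathbb{Z}$. The condition $|y_0+mz|\le T^n$ puts $z$ in an interval of length $L=2T^n/m<2T^{3/2}$. If $m\ge T^{n-1/2}$, it contains $\ll T^{1/2}$ integers.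 Otherwise $L>2T^{1/2}$, and Lemma~\ref{lem:sieve} leaves $\ll T^{3/4}\log T$ values.
\end{proof}

Lemmas~\ref{lem:largedisc}, \ref{lem:caseI} and~\ref{lem:caseII} prove Proposition~\ref{prop:prim}.

\section{Quartics of biquadratic type}\label{sec:biq}

Let $n=4$ and $B=4A-(\operatorname{tr}A)I$. For a traceless matrix $B$, Newton's identity gives $\operatorname{tr}B^3=3e_3$, where $e_3$ is the third elementary symmetric function of the eigenvalues. So $\chi_A$ is of biquadratic type if and only if $\operatorname{tr}B^3=0$. This is one cubic equation in $16$ variables, and one expects about $T^{16-3}$ solutions. It can be counted without loss because it is linear in the off-diagonal entries of the last row: for a block matrix with $A'\in\operatorname{Mat}_3$, $v,w$ column vectors and $d$ a scalar, multiplying out gives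
\begin{equation}\label{eq:traces}
A=\begin{pmatrix}A'&v\\w^T&d\end{pmatrix},\qquad
\begin{aligned}\operatorname{tr}A^2&=\operatorname{tr}A'^2+2w^Tv+d^2,\\ \operatorname{tr}A^3&=\operatorname{tr}A'^3+3w^TA'v+3d\,w^Tv+d^3.\end{aligned}
\end{equation}

\subsection{Planar lattices}

For $0\ne u\in\mathbb{Z}^3$ let $\gcd(u)$ be the greatest common divisor of its entries, let $\Lambda(u)=u^\perp\cap\mathbb{Z}^3$, and let $1\le\lambda_1(u)\le\lambda_2(u)$ be the Euclidean successive minima of $\Lambda(u)$. If $u'=u/\gcd(u)$, then $\mathbb{Z}^3$ is the union of translates of $\Lambda(u)$ in the planes $u'\cdot x=k$, $k\in\mathbb{Z}$, so the covolume of $\Lambda(u)$ is the Euclidean length of $u'$. A planar lattice has a basis $b_1,b_2$ of lengths $\lambda_1,\lambda_2$ whose angle lies between $60^\circ$ and $120^\circ$, so that $xb_1+yb_2$ has length $\asymp|x|\lambda_1+|y|\lambda_2$. This gives: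
\begin{itemize}
\item[(L1)] $\lambda_1\lambda_2\asymp|u|/\gcd(u)$; in particular $\lambda_2\ll|u|$.
\item[(L2)] A coset of $\Lambda(u)$ has $\ll(1+X/\lambda_1)(1+X/\lambda_2)$ points with $|\cdot|\le X$; this is $\ll X^2\gcd(u)/|u|$ if $X\gg|u|$.
\item[(L3)] Every point of the plane through a coset is within $\lambda_1+\lambda_2$ of the coset.
\end{itemize}
As $\mathbb{Z}^3$ has $\ll V^2$ vectors with $|v|=V\ge1$, we have $\sum_{0<|v|\le X}|v|^{-k}\ll X^{3-k}$ for $k=0,1,2$ and all $X>0$, and $\sum_{X<|v|\le X'}|v|^{-3}\ll1+\log(X'/X)$.

\begin{lemma}\label{lem:ab}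
Let $v',z\in\mathbb{Z}^3$ be primitive with $V=|v'|\le T$ and $Z=|z|\le T$, and let $N$ run over $\operatorname{Mat}_3(\mathbb{Z})$ with $|N|\le6T$.
\begin{itemize}
\item[(a)] For each $y\in\mathbb{Z}^3$, $\#\{N:Nv'=y\}\ll T^6V^{-3}$; and $|y|\le18TV$ if this set is nonempty.
\item[(b)] $\#\{N:z^TNv'=0\}\ll T^8/(VZ)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each row of $N$ lies in a coset of $\Lambda(v')$, which leaves $\ll T^2/V$ choices by (L2). (b) The vector $y=Nv'$ lies in $\Lambda(z)$ and $TV\ge Z$, so (L2) leaves $\ll(TV)^2/Z$ choices for $y$. Multiply by (a).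
\end{proof}

\subsection{The upper bound}

\begin{proposition}\label{prop:biqup}
The number of $A\in\operatorname{Mat}_4(\mathbb{Z})$ with $|A|\le T$ and $\operatorname{tr}\bigl((4A-(\operatorname{tr}A)I)^3\bigr)=0$ is $\ll T^{13}$.
\end{proposition}

\begin{proof}
With $t=\operatorname{tr}A$ we have $\operatorname{tr}(4A-tI)^3=64\operatorname{tr}A^3-48t\operatorname{tr}A^2+12t^3-4t^3$, so the equation is $8\operatorname{tr}A^3-6t\operatorname{tr}A^2+t^3=0$. By \eqref{eq:traces} the terms that involve $v,w$ are $24w^TA'v+(24d-12t)w^Tv$, and $t=\operatorname{tr}A'+d$. So the equation reads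
\[
12\,w\cdot u=c(A',d),\qquad u=Nv,\qquad N=2A'+(d-\operatorname{tr}A')I,\qquad|N|\le6T,
\]
where $c(A',d)$ does not depend on $v,w$. A matrix $N$ comes from $\ll T$ pairs $(A',d)$: it determines the off-diagonal entries of $A'$, and then $a_{11}$ determines $d-\operatorname{tr}A'$, hence $a_{22},a_{33}$ and $d$. For $v\ne0$ write $v=hv'$ with $h\ge1$ and $v'$ primitive, $V=|v'|\le T/h$, and $y=Nv'$, so that $u=hy$.

If $v=0$, there are $\ll T^{9+1+3}$ triples $(A',d,w)$. If $v\ne0$ and $u=0$, Lemma~\ref{lem:ab}(a) with $y=0$ and the trivial bound $T^3$ for $w$ give $\ll\sum_{h\le T}\sum_{v'}T\cdot T^6V^{-3}\cdot T^3\ll T^{11}\log T$.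

Let $u\ne0$. The admissible $w$ lie in a coset of $\Lambda(u)=\Lambda(y)$, so by (L1) and (L2) their number is
\[
\ll1+\frac T{\lambda_1(y)}+T^2\,\frac{\gcd(y)}{|y|}.
\]
We sum each term over $(A',d,v)$. The first gives $\ll T^{13}$. For the third, sorting by $g=\gcd(y)$ gives $\sum_{0<|y|\le Y}\gcd(y)/|y|\ll\sum_g(Y/g)^2\ll Y^2$, so by Lemma~\ref{lem:ab}(a) the contribution is
\[
\ll T^2\sum_h\sum_{v'}T\cdot T^6V^{-3}(TV)^2=T^{11}\sum_h\sum_{v'}V^{-1}\ll T^{11}\sum_h(T/h)^2\ll T^{13}.
\]
For the second term, a shortest vector of $\Lambda(y)$ is primitive in $\mathbb{Z}^3$, so $T/\lambda_1(y)\le1+\sum_zT/|z|$, the sum over primitive $z$ with $|z|\le T$ and $z\cdot y=0$. By Lemma~\ref{lem:ab}(b) the sum contributes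
\[
\ll\sum_h\sum_{v'}\sum_{0<|z|\le T}\frac TZ\cdot T\cdot\frac{T^8}{VZ}\ll T^{10}\sum_h(T/h)^2\cdot T\ll T^{13}.\qedhere
\]
\end{proof}

\subsection{The lower bound}

\begin{proposition}\label{prop:biqlow}
$M_4(T)-R_{4,1}(T)\gg T^{13}$ for large $T$.
\end{proposition}

We construct $\gg T^{12}$ traceless $B$ with $\operatorname{tr}B^3=0$ and shift them by scalars. In the typical situation $u$ is primitive of size $T^2$ and $\Lambda(u)$ has both minima of size $T$; then the linear equation for $w$ has a solution of size $T$. The task is to show that this situation has positive proportion.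

\begin{proof}
Let $B=\begin{pmatrix}B'&v\\w^T&-\tau\end{pmatrix}$ with $\tau=\operatorname{tr}B'$, and $N=B'-\tau I$. If $e_1=\tau,e_2,e_3$ are the elementary symmetric functions of the eigenvalues of $B'$, then $\operatorname{tr}B'^3-\tau^3=-3(e_1e_2-e_3)=-3\chi_{B'}(\tau)=3\det N$. With \eqref{eq:traces},
\[
\operatorname{tr}B^3=3\,(w^TNv+\det N).
\]
Since $\operatorname{tr}N=-2\tau$, the map $B'\mapsto N$ is a bijection from $\operatorname{Mat}_3(\mathbb{Z})$ onto the integer matrices of even trace.

For large $S$ let $\mathcal{S}$ be the set of integral pairs $(N,v)$ with $|N|,|v|\le S$, $N\equiv\operatorname{diag}(1,1,0)$ and $v\equiv e_1\pmod2$. Then $\#\mathcal{S}\ge c_0S^{12}$ with an absolute $c_0>0$, the trace of $N$ is even, and $u=Nv\equiv e_1\pmod2$, so $u\ne0$ and $\gcd(u)$ is odd. Write $v=hv'$, $V=|v'|\le S/h$, $y=Nv'\ne0$, $u=hy$ as before, and use Lemma~\ref{lem:ab} with $S$ in place of $T$. Let $0<\kappa<\frac12$ and $H\ge3$; the implied constants in (i)--(iii) are absolute.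

(i) \emph{Pairs with $|u|<\kappa S^2$ number $\ll\kappa^2S^{12}$.} Here $0<|y|\ll\min(SV,\kappa S^2/h)$, and each $y$ comes from $\ll S^6V^{-3}$ matrices $N$. The range $V\le\kappa S/h$ contributes $\ll\sum_hS^9(\kappa S/h)^3\ll\kappa^3S^{12}$. The range $\kappa S/h<V\le S/h$ contributes $\ll\sum_hS^6(\kappa S^2/h)^3(1+\log\frac1\kappa)\ll\kappa^2S^{12}$.

(ii) \emph{Pairs with $z\cdot u=0$ for some primitive $z$, $|z|\le\kappa S$, number $\ll\kappa^2S^{12}$.} By Lemma~\ref{lem:ab}(b) they number $\ll S^8\sum_h\sum_{v'}V^{-1}\sum_zZ^{-1}\ll S^8\cdot S^2\cdot(\kappa S)^2$.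

(iii) \emph{Pairs with $\gcd(u)=1$ number at least $(\frac34-o_H(1))\#\mathcal{S}-O(S^{12}/H)$.} For an odd prime $\ell$, the proportion of pairs $(N,v)$ modulo $\ell$ with $Nv\equiv0$ is $\rho_\ell=\ell^{-3}+(1-\ell^{-3})\ell^{-3}<2\ell^{-3}$, the two terms coming from $v\equiv0$ and $v\not\equiv0$. As $S\to\infty$ with $H$ fixed, $\mathcal{S}$ is equidistributed modulo $\prod_{3\le\ell\le H}\ell$. So the proportion of $\mathcal{S}$ in which no prime $\ell\le H$ divides $\gcd(u)$ tends to $\prod_{3\le\ell\le H}(1-\rho_\ell)\ge1-2\sum_{k\ge3}k^{-3}>1-2\int_2^\infty x^{-3}dx=\frac34$. If such a pair has $\gcd(u)\ne1$, then $h\gcd(y)=\gcd(u)>H$, so $h>\sqrt H$ or $\gcd(y)>\sqrt H$. The first kind numbers $\ll S^9\sum_{h>\sqrt H}(S/h)^3\ll S^{12}/H$. For the second kind, there are $\ll\sum_{g>\sqrt H}(SV/g)^3\ll(SV)^3/H$ vectors $y$, so by Lemma~\ref{lem:ab}(a) it numbers $\ll\sum_h\sum_{v'}S^9/H\ll S^{12}/H$.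

Choose $H$ large and $\kappa$ small in terms of $c_0$, and then $S$ large. For $\gg S^{12}$ pairs, $u$ is primitive, $\kappa S^2\le|u|\le3S^2$ and $\lambda_1(u)>\kappa S$, so $\lambda_2(u)\ll S/\kappa$ by (L1). For such a pair the equation $w\cdot u=-\det N$ is solvable in integers. Its solutions form a coset of $\Lambda(u)$ in a plane at distance $\ll S^3/(\kappa S^2)$ from the origin, so by (L3) there is a solution with $|w|\ll S/\kappa$. The resulting $B$ has $|B|\ll S/\kappa$ and determines $(N,v)$. Taking $S=c_\kappa T$ with $c_\kappa$ small, we obtain $\gg T^{12}$ integer matrices $B$ with $|B|\le T/2$ and $\operatorname{tr}B=\operatorname{tr}B^3=0$. The matrices $A=B+kI$ with $|k|\le T/2$ are distinct, since $\operatorname{tr}A=4k$, so there are $\gg T^{13}$ of them, with $|A|\le T$. The splitting field of $\chi_B=x^4+ax^2+b$, which is also that of $\chi_A$, is obtained by adjoining three square roots in turn. Its degree divides $8$, so every $A$ is counted by $M_4(T)$.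

It remains to show that few of them have an integer eigenvalue; $A$ has one if and only if $B$ has. If $r\in\mathbb{Z}$ is a root of the even polynomial $\chi_B$, then $\chi_B=(x^2-r^2)(x^2-s)$ with $s\in\mathbb{Z}$, $r\ll T$, $s\ll T^2$. By Proposition~\ref{prop:fixed} there are $\ll T^{3+6+\varepsilon}$ such regular $B$. A non-regular $B$ has at least two invariant factors, so $X=B-\lambda I$ has rank at most $2$ for some $\lambda\in\mathbb{C}$, and $\operatorname{tr}B=0$ gives $B=X-\frac14(\operatorname{tr}X)I$. The complex $4\times4$ matrices of rank at most $2$ form an irreducible variety of dimension $2(4+4-2)=12$, so the closure $W$ of its image under $X\mapsto X-\frac14(\operatorname{tr}X)I$ is irreducible of dimension at most $12$. The function $\operatorname{tr}B^3$ is not identically zero on $W$: it equals $-24$ at $\operatorname{diag}(1,1,1,-3)$, the image of $\operatorname{diag}(0,0,0,-4)$. So its zero set in $W$ has dimension at most $11$, and Lemma~\ref{lem:variety} gives $\ll T^{11}$ non-regular $B$. After the shift, $\ll T^{12}$ of the matrices $A$ have an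 integer eigenvalue.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

The difference $M_n(T)-R_{n,1}(T)\ge0$ counts the matrices without integer eigenvalue whose characteristic polynomial is reducible, or irreducible with imprimitive group, or irreducible with primitive group $\ne S_n$. For $n=2$ there are none, as noted in Section~\ref{ss:heuristic}. For $n=3$ a transitive group has no nontrivial blocks, since the block size divides $3$. The table collects the upper bounds.

\begin{center}
\begin{tabular}{llccc}
\hline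
$\chi_A$ & Proposition & $n=3$ & $n=4$ & $n\ge5$\\
\hline
reducible, no integer root & \ref{prop:red} & none & $T^{12+\varepsilon}$ & $T^{n^2-2(n-2)+\varepsilon}$\\
imprimitive, not biquadratic & \ref{prop:imprim} & none & $T^{12+\varepsilon}$ & $T^{n^2-n+\varepsilon}$\\
biquadratic type & \ref{prop:biqup} & -- & $T^{13}$ & --\\
primitive, $\ne S_n$ & \ref{prop:prim} & $T^{6+\varepsilon}$ & $T^{12+3/4+\varepsilon}$ & $T^{n^2-n+3/4+\varepsilon}$\\
\hline
\end{tabular}
\end{center}

For $n\ge5$ we have $n^2-2(n-2)\le n^2-n-1$, so the last row dominates; for $n=4$ the third row does. This gives all upper bounds in the theorem, and Proposition~\ref{prop:biqlow} gives the lower bound for $n=4$. Every entry of the table is $o(T^{n^2-n+1}\log T)$, so \eqref{eq:R} yields $M_n(T)\sim R_{n,1}(T)$ and $M_n(T)\asymp_nT^{n^2-n+1}\log T$. \qed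

\begin{thebibliography}{9}

\bibitem{AO}
Theresa C. Anderson and Evan M. O'Dorney,
\emph{Galois groups of random integer matrices},
arXiv:2506.06463 (2025).

\end{thebibliography}
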